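\title{An $\Omega(m\log n)$ Lower Bound for Parametric Bottleneck Shortest Paths}

\begin{abstract}
In the parametric bottleneck shortest path problem, the edges of a graph carry weights that are linear functions of a real parameter $\lambda$, and one follows, as $\lambda$ varies, the least possible value of the heaviest edge on a path between two fixed vertices. This value is a piecewise linear function of $\lambda$. We show that for all $n\ge 2^{10}$ and all $m$ with $2n-3\le m\le\binom n2$ there is a simple connected graph with $n$ vertices and $m$ edges for which this function has at least $\frac{1}{1280}\,m\log_2 n$ breakpoints. This strengthens the lower bound $\Omega(m\,\alpha(n))$, where $\alpha$ is the inverse Ackermann function, uniformly in $m$. The core of the proof is a planar series--parallel graph with $N=4^k$ edges and at least $\frac23N\log_2N-\frac{N-1}{9}$ breakpoints.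
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a simple, connected, undirected graph with $n$ vertices and $m$ edges, and let $s\ne t$ be two of its vertices. Each edge $e$ carries a weight $w_e(\lambda)=\sigma_e\lambda+\tau_e$ that is a linear function of a real parameter $\lambda$; we call such functions \emph{lines} and think of $\lambda$ as time. At each time one seeks an $s$--$t$ path whose heaviest edge is as light as possible. The optimal value is the \emph{bottleneck function}
\[
B(\lambda)=\min_{P}\ \max_{e\in P}\ w_e(\lambda),
\]
where $P$ ranges over all $s$--$t$ paths of $G$. It is continuous and piecewise linear. A \emph{breakpoint} of such a function is a point at which its left and right slopes differ. The number of breakpoints is the size of the description of $B$, and at each breakpoint the edge that determines $B$ changes. For $2n-3\le m\le\binom n2$, let $f(n,m)$ be the largest number of breakpoints of $B$ on $(-\infty,\infty)$, over all such weighted graphs with $n$ vertices and $m$ edges and all choices of $s\neq t$.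

Two bounds are immediate. Near a time at which no two distinct lines cross, the order of the weights is constant and $B$ equals one fixed line; hence $f(n,m)\le\binom m2$. At the other extreme, if $G$ is a tree, then $B$ is the maximum of at most $m$ lines. Such a function is convex, its slope increases at every breakpoint, and so it has at most $m-1$ breakpoints. A superlinear number of breakpoints must therefore come from the interplay of the minimum and the maximum, which lets one edge determine $B$ on many separate time intervals. The following facts are known.
\begin{enumerate}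
\item[(i)] For fixed weights, a path in a minimum spanning tree is an optimal bottleneck path.
\item[(ii)] Every asymptotic upper bound on the number of distinct minimum spanning trees obtained as $\lambda$ varies is also an upper bound for the bottleneck problem. Hence $f(n,m)=O(mn^{1/3})$.
\item[(iii)] There is a constant $c>0$ with $f(n,m)\ge c\,m\,\alpha(n)$, where $\alpha$ is the inverse Ackermann function.
\item[(iv)] There is a constant $C>0$ such that for all $n,m$ with $2n-3\le m\le\binom n2$ some such graph has at least $C\,m\log n$ distinct parametric minimum spanning trees. That construction does not give the same bound for bottleneck paths.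
\end{enumerate}
A minimum spanning tree counts as new whenever any one of its $n-1$ edges is exchanged, whereas $B$ follows a single edge of the tree. Most changes of the tree can thus be invisible to $B$, and one might guess that the barely superlinear bound (iii) is the truth. The question that we answer comes from Eppstein's paper~\cite{Eppstein}: can the bound $\Omega(m\,\alpha(n))$ be strengthened? Precisely, does $f(n,m)/(m\,\alpha(n))$ tend to infinity with $n$, uniformly over all $m$ with $2n-3\le m\le\binom n2$? It does.

\begin{theorem}\label{thm:main}
For all $n\ge 2^{10}$ and all $m$ with $2n-3\le m\le\binom n2$,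
\[
f(n,m)\ \ge\ \frac{1}{1280}\,m\log_2 n .
\]
\end{theorem}

Since $\alpha(n)=o(\log n)$, the function $g(n)=\log_2 n/(1280\,\alpha(n))$ tends to infinity, and $f(n,m)\ge g(n)\,m\,\alpha(n)$ for all $n\ge2^{10}$ and all $m$ in the range. The lower bound now has the same form as the bound in (iv). We do not close the gap to the upper bound in (ii).

Theorem~\ref{thm:main} is derived from an explicit sparse construction. A \emph{two-terminal series--parallel graph} is a graph obtained from a single edge $st$ by repeatedly replacing an edge $xy$ either by two edges with ends $x,y$ (doubling \emph{in parallel}) or by a path $xzy$ through a new vertex $z$ (doubling \emph{in series}).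

\begin{theorem}\label{thm:sparse}
For every $k\ge1$ there is a simple planar two-terminal series--parallel graph with $N=4^k$ edges and $\frac{2N+4}{3}$ vertices, with linear edge weights, such that $B$ has at least
\[
\frac{(12k-1)4^k+1}{9}=\frac23 N\log_2N-\frac{N-1}{9}
\]
breakpoints.
\end{theorem}

Section~\ref{sec:example} treats the case $k=1$ by hand. Sections~\ref{sec:graphs}--\ref{sec:weights} prove Theorem~\ref{thm:sparse}, and Section~\ref{sec:dense} proves Theorem~\ref{thm:main} by packing many copies of the sparse graph into $n$ vertices. The proofs do not use facts (i)--(iv).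

\section{Four edges and five breakpoints}\label{sec:example}

Start with two parallel edges $0$ and $1$ from $s$ to $t$, with weights $-\lambda$ and $\lambda$. The bottleneck function is $-|\lambda|$, with one breakpoint. Now subdivide edge $0$ into edges $0,2$ and edge $1$ into edges $1,3$. The result is a $4$-cycle with the two $s$--$t$ paths $\{0,2\}$ and $\{1,3\}$. Put
\[
\begin{aligned}
w_0&=-2\lambda-(\lambda+1), &\qquad w_2&=2\lambda-(\lambda-1),\\
w_1&=-2\lambda+(\lambda+1), &\qquad w_3&=2\lambda+(\lambda-1).
\end{aligned}
\]
The falling pair $w_0,w_1$ is the old pair of lines, centered at time $-1$ and tilted by $-2\lambda$; the rising pair $w_2,w_3$ is the old pair, centered at time $1$ and tilted by $2\lambda$. We have $B=\min\{\max(w_0,w_2),\max(w_1,w_3)\}$. Since $w_2-w_0=4\lambda+2$ and $w_3-w_1=4\lambda-2$, the first maximum switches from $w_0$ to $w_2$ at $\lambda=-\frac12$, and the second from $w_1$ to $w_3$ at $\lambda=\frac12$. Therefore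
\[
B(\lambda)=\begin{cases}
\min(w_0,w_1)=-2\lambda-|\lambda+1|, & \lambda\le-\frac12,\\
\min(w_2,w_1)=1-|\lambda|, & |\lambda|\le\frac12,\\
\min(w_2,w_3)=2\lambda-|\lambda-1|, & \lambda\ge\frac12.
\end{cases}
\]
From left to right the slopes are $-1,-3,1,-1,3,1$, with breakpoints at $-1,-\frac12,0,\frac12,1$; see Figure~\ref{fig:cycle}. This is the case $k=1$ of Theorem~\ref{thm:sparse}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}[shift={(0,1.3)}]
\fill (0,0) circle (2pt) node[left] {$s$};
\fill (2.4,0) circle (2pt) node[right] {$t$};
\fill (1.2,0.9) circle (2pt);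
\fill (1.2,-0.9) circle (2pt);
\draw (0,0) -- node[above left] {$0$} (1.2,0.9) -- node[above right] {$2$} (2.4,0);
\draw (0,0) -- node[below left] {$1$} (1.2,-0.9) -- node[below right] {$3$} (2.4,0);
\end{scope}
\begin{scope}[shift={(7.3,0)},xscale=1.7,yscale=0.9]
\draw[->] (-1.9,0) -- (1.9,0) node[right] {$\lambda$};
\draw[gray] (-1.333,3) node[above] {$w_0$} -- (-0.333,0);
\draw[gray] (-1.7,2.7) node[left] {$w_1$} -- (1,0);
\draw[gray] (-1,0) -- (1.7,2.7) node[right] {$w_2$};
\draw[gray] (0.333,0) -- (1.333,3) node[above] {$w_3$};
\draw[very thick] (-1.7,2.7) -- (-1,2) -- (-0.5,0.5) -- (0,1) -- (0.5,0.5) -- (1,2) -- (1.7,2.7);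
\node[below] at (-1,0) {$-1$};
\node[below] at (-0.5,0) {$-\frac12$};
\node[below] at (0,0) {$0$};
\node[below] at (0.5,0) {$\frac12$};
\node[below] at (1,0) {$1$};
\end{scope}
\end{tikzpicture}
\caption{A $4$-cycle with edge weights $w_0=-3\lambda-1$, $w_1=-\lambda+1$, $w_2=\lambda+1$, $w_3=3\lambda-1$. The $s$--$t$ bottleneck function (thick) has five breakpoints.}
\label{fig:cycle}
\end{figure}

The five breakpoints are of two kinds. Those at $\pm1$ are copies of the old breakpoint: near time $-1$ only the falling lines matter, near time $1$ only the rising ones, and in each of these two \emph{side windows} the old function is replayed. The other three lie in a \emph{middle window}, where the falling lines cross the rising ones, and they are new. The general construction repeats this step, doubling all edges alternately in parallel and in series. If $t_i$ counts the breakpoints after $i$ doublings, the side windows give $2t_i$, which by itself only keeps pace with the number $2^{i}$ of edges. The point is to make the middle window contribute $\Omega(2^i)$ further breakpoints at every step. Then $t_i/2^i$ grows by a constant in each step, and $t_i=\Omega(i\,2^i)$.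

\section{Doubling in parallel and in series}\label{sec:graphs}

We first fix the graphs and a numbering of their edges. The numbering will also be the order of the slopes, and the count in the middle window depends on it.

Let $H_0$ consist of a single edge from $s$ to $t$, numbered $0$. Suppose that $H_i$ is defined and that its $N=2^i$ edges are numbered $0,\dots,N-1$. Obtain $H_{i+1}$ by replacing every edge $p$ by two edges numbered $p$ and $p+N$, in parallel if $i$ is even and in series if $i$ is odd. Thus the binary digits of the number of an edge record its history, with the latest doubling as the most significant digit. The graph $H_1$ is a pair of parallel edges, $H_2$ is the $4$-cycle of Figure~\ref{fig:cycle}, and $H_{2k}$ arises from $H_{2k-2}$ by replacing each edge $xy$ by a $4$-cycle in which $x$ and $y$ are opposite. For odd $i$ the graph $H_i$ has parallel edges; there a path means a sequence of edges that repeats no vertex.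

Both kinds of doubling preserve planarity and create no loops. In $H_{2k}$ with $k\ge1$, every edge has an end that was created in the last step, and such a vertex has degree two and two distinct neighbors; so $H_{2k}$ is simple. The step from $H_i$ to $H_{i+1}$ adds $2^i$ vertices if $i$ is odd and none otherwise, so $H_{2k}$ has $2+2(1+4+\dots+4^{k-1})=\frac{2\cdot4^k+4}{3}$ vertices.

For a vector $w=(w_p)_{0\le p<2^i}$ of real numbers, let $\beta_i(w)=\min_P\max_{p\in P}w_p$ be the $s$--$t$ bottleneck value of $H_i$. Being built from minima and maxima of coordinates, $\beta_i$ satisfies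
\begin{equation}\label{eq:basic}
\beta_i(aw+c\mathbf 1)=a\,\beta_i(w)+c\quad(a\ge0,\ c\in\mathbb R),\qquad |\beta_i(w)-\beta_i(w')|\le\max_p|w_p-w'_p|,
\end{equation}
where $\mathbf 1$ is the all-ones vector. Call a set $X$ of edges \emph{connecting} if it contains an $s$--$t$ path, and \emph{cutting} if it meets every $s$--$t$ path. Both properties pass to supersets, and
\begin{equation}\label{eq:compl}
X\text{ is cutting if and only if its complement is not connecting.}
\end{equation}
The bottleneck value can be computed from either family:
\begin{equation}\label{eq:dual}
\beta_i(w)=\min_{X\text{ connecting}}\ \max_{p\in X}w_p=\max_{X\text{ cutting}}\ \min_{p\in X}w_p .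
\end{equation}
The first equality holds because paths are connecting and every connecting set contains a path. For the second, let $\theta=\beta_i(w)$. Every path has an edge of weight at least $\theta$, so $\{p:w_p\ge\theta\}$ is cutting and the right side is at least $\theta$. Conversely, a cutting set meets an optimal path, hence contains an edge of weight at most $\theta$.

\begin{lemma}[Folding]\label{lem:fold}
Let $N=2^i$. For a vector $w$ indexed by the edges of $H_{i+1}$ and for $0\le p<N$, put $w^\downarrow_p=\min(w_p,w_{p+N})$ if $i$ is even and $w^\downarrow_p=\max(w_p,w_{p+N})$ if $i$ is odd. For a set $X$ of edges of $H_{i+1}$, let $\overline X=\{p:\ p\in X\text{ or }p+N\in X\}$ be its image modulo $N$.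
\begin{enumerate}
\item[(a)] $\beta_{i+1}(w)=\beta_i(w^\downarrow)$.
\item[(b)] If $i$ is even, then $X$ is connecting in $H_{i+1}$ if and only if $\overline X$ is connecting in $H_i$.
\item[(c)] If $i$ is odd, then $X$ is cutting in $H_{i+1}$ if and only if $\overline X$ is cutting in $H_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $i$ be even. An $s$--$t$ path of $H_{i+1}$ is an $s$--$t$ path $P$ of $H_i$ together with a choice of $p$ or $p+N$ for each $p\in P$. For fixed $P$, choosing the lighter edge each time is optimal and gives the value $\max_{p\in P}w^\downarrow_p$; this is (a). The choices can be made inside $X$ exactly when $P\subseteq\overline X$; this is (b).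

Let $i$ be odd. The new vertices have degree two and differ from $s$ and $t$, so an $s$--$t$ path contains both or neither of $p$ and $p+N$. Hence the $s$--$t$ paths of $H_{i+1}$ are the sets $P\cup(P+N)$ with $P$ an $s$--$t$ path of $H_i$. The maximum of $w$ on $P\cup(P+N)$ is the maximum of $w^\downarrow$ on $P$, which is (a), and $P\cup (P+N)$ meets $X$ exactly when $P$ meets $\overline X$, which is (c).
\end{proof}

\section{Intervals of edges}\label{sec:intervals}

In the middle window, the two edges that replace $p$ carry a falling and a rising line, which cross at a time that depends on $p$. After rescaling, their maximum looks like $|\mu-\sigma_p|$ and their minimum like $-|\mu-\sigma_p|$, with $\sigma_0<\dots<\sigma_{N-1}$. By Lemma~\ref{lem:fold}(a) we must evaluate $\beta_i$ on these vectors. The edges $p$ with $|\mu-\sigma_p|\le\theta$ form an interval in our numbering, so by \eqref{eq:dual} everything depends on which intervals are connecting or cutting. The answer depends only on the length of the interval.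

Identify the edge set of $H_i$ with $\mathbb Z_N$, $N=2^i$. A \emph{cyclic interval of size $\ell$}, for $0\le \ell\le N$, is a set $\{a,a+1,\dots,a+\ell-1\}\subseteq\mathbb Z_N$. We allow intervals to wrap around because this class is closed under the two operations that we need: the complement of a cyclic interval of size $\ell$ is one of size $N-\ell$, and the image modulo $N$ of a cyclic interval of size $\ell$ in $\mathbb Z_{2N}$ is one of size $\min(\ell,N)$ in $\mathbb{Z}_N$. Put
\[
R_i=\Big\lceil \frac{2^i}{3}\Big\rceil=\begin{cases}(2^i+2)/3,& i\text{ even},\\ (2^i+1)/3,& i\text{ odd},\end{cases}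
\qquad\text{so that}\qquad R_i+R_{i+1}=2^i+1 .
\]

\begin{lemma}[Thresholds]\label{lem:threshold}
Let $J$ be a cyclic interval of size $\ell$ in the edge set of $H_i$.
\begin{enumerate}
\item[(a)] If $i$ is even, then $J$ is cutting if and only if $\ell\ge R_i$, and connecting if and only if $\ell\ge R_{i+1}$.
\item[(b)] If $i$ is odd, then $J$ is connecting if and only if $\ell\ge R_i$, and cutting if and only if $\ell\ge R_{i+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $N=2^i$. For each $i$, the assertion with $R_i$ implies the one with $R_{i+1}$. Indeed, for even $i$, \eqref{eq:compl} says that $J$ is connecting if and only if its complement is not cutting, that is, $N-\ell\le R_i-1$, or $\ell\ge N+1-R_i=R_{i+1}$. For odd $i$ the same line holds with ``connecting'' and ``cutting'' exchanged.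

We prove the assertion with $R_i$ by induction. For $i=0$, a set is cutting if and only if it is nonempty, and $R_0=1$. Suppose that the lemma holds for $i$, and let $J\subseteq\mathbb Z_{2N}$ be a cyclic interval of size $\ell$. If $i$ is even, then by Lemma~\ref{lem:fold}(b) $J$ is connecting in $H_{i+1}$ if and only if the cyclic interval $\overline J$ is connecting in $H_i$, that is, $\min(\ell,N)\ge R_{i+1}$. Since $R_{i+1}=N+1-R_i\le N$, this means $\ell\ge R_{i+1}$. If $i$ is odd, then by Lemma~\ref{lem:fold}(c) $J$ is cutting in $H_{i+1}$ if and only if $\overline J$ is cutting in $H_i$, which again means $\min(\ell,N)\ge R_{i+1}$, or $\ell\ge R_{i+1}$.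
\end{proof}

Call a set of edges of $H_i$ \emph{admissible} if it is cutting ($i$ even) or connecting ($i$ odd). A cyclic interval is thus admissible exactly when it contains at least $R_i$ edges, about a third of all. About two thirds of the edges are then left endpoints of a shortest admissible interval, and each of these intervals is optimal at some time.

\begin{lemma}[Zigzag]\label{lem:zigzag}
Let $N=2^i$ and $\sigma_0<\dots<\sigma_{N-1}$. The function
\[
\Psi(\mu)=\min_{X\ \mathrm{admissible}}\ \max_{p\in X}|\mu-\sigma_p|
\]
has at least $2R_{i+1}-1=\frac{4N-(-1)^i}{3}$ breakpoints.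
\end{lemma}

\begin{proof}
Write $R=R_i$. If $X$ has smallest element $p$ and largest element $q$ in $\{0,\dots,N-1\}$, the inner maximum equals $\max(\mu-\sigma_p,\sigma_q-\mu)$. It does not change when $X$ is enlarged to the interval $\{p,\dots,q\}$, which is again admissible. So it suffices to minimize over admissible intervals $\{p,\dots,q\}$, and by Lemma~\ref{lem:threshold} these are the ones of size at least $R$. Shrinking an interval does not increase the maximum. Hence
\[
\Psi(\mu)=\min_{0\le p\le N-R}\kappa_p(\mu),\qquad \kappa_p(\mu)=\max(\mu-\sigma_p,\ \sigma_{p+R-1}-\mu)=h_p+|\mu-x_p|,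
\]
where $x_p=\frac12(\sigma_p+\sigma_{p+R-1})$ is strictly increasing in $p$ and $h_p=\frac12(\sigma_{p+R-1}-\sigma_p)$. At $\mu=x_p$, the function $\kappa_p$ is strictly the smallest:
\[
\begin{aligned}
\kappa_{p'}(x_p)&\ge \sigma_{p'+R-1}-x_p>\sigma_{p+R-1}-x_p=h_p &&\text{for }p'>p,\\
\kappa_{p'}(x_p)&\ge x_p-\sigma_{p'}>x_p-\sigma_p=h_p &&\text{for }p'<p.
\end{aligned}
\]
So $\Psi=\kappa_p$ near $x_p$, and $x_p$ is a breakpoint. The slope of $\Psi$ is $+1$ just to the right of $x_p$ and $-1$ just to the left of $x_{p+1}$, so there is a further breakpoint strictly between them. There are $N-R+1=R_{i+1}$ values of $p$, which gives $2R_{i+1}-1$ breakpoints. This number is $2\cdot\frac{2N+1}3-1=\frac{4N-1}3$ for even $i$ and $2\cdot\frac{2N+2}{3}-1=\frac{4N+1}3$ for odd $i$.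
\end{proof}

\begin{example}\label{ex:order}
Let $i=2$ and $(\sigma_0,\dots,\sigma_3)=(-3,-1,1,3)$, the slopes in Figure~\ref{fig:cycle}. Any two consecutive edges meet both paths $\{0,2\}$ and $\{1,3\}$, in accordance with $R_2=2$. Thus $\Psi(\mu)=1+\min(|\mu+2|,|\mu|,|\mu-2|)$, with the five breakpoints $-2,-1,0,1,2$. The numbering matters. If the paths of the $4$-cycle were numbered $\{0,1\}$ and $\{2,3\}$, every cutting set would have smallest element at most $1$ and largest element at least $2$, so the cutting set $\{1,2\}$ would always be optimal, and $\Psi(\mu)=1+|\mu|$ would have one breakpoint.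
\end{example}

\section{The recursive weights}\label{sec:weights}

In the middle window, the bottleneck function equals the function of Lemma~\ref{lem:zigzag} only up to a small error. Small errors do not destroy breakpoints.

\begin{lemma}\label{lem:limit}
Let $I$ be an open interval, and let $\Phi$ and $\Phi_\delta$ $(\delta>0)$ be continuous piecewise linear functions on $I$ with $\Phi_\delta\to\Phi$ pointwise as $\delta\downarrow0$. If $\Phi$ has $r<\infty$ breakpoints in $I$, then $\Phi_\delta$ has at least $r$ breakpoints in $I$ for all sufficiently small $\delta$.
\end{lemma}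

\begin{proof}
Choose disjoint open subintervals $I_1,\dots,I_r$ of $I$, one around each breakpoint of $\Phi$. A pointwise limit of affine functions is affine, and $\Phi$ is not affine on $I_j$. So there is no sequence $\delta\to0$ along which $\Phi_\delta$ is affine on $I_j$; that is, $\Phi_\delta$ has a breakpoint in $I_j$ for all $\delta$ below some $\delta_j>0$. Take $\delta<\min_j\delta_j$.
\end{proof}

Lemma~\ref{lem:zigzag} will be applied to the slopes of the lines on $H_i$. The induction must therefore carry, besides the number of breakpoints, the property that the slopes increase with the edge number.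

\begin{proposition}\label{prop:rec}
For each $i\ge0$ there are lines $v_p(\lambda)=\sigma_p\lambda+\tau_p$ $(0\le p<2^i)$ with $\sigma_0<\dots<\sigma_{2^i-1}$ such that $F_i(\lambda)=\beta_i\big((v_p(\lambda))_p\big)$ has at least
\[
t_i=\frac{(6i-1)2^i+(-1)^i}{9}
\]
breakpoints.
\end{proposition}

\begin{proof}
For $i=0$ take $v_0=0$; here $t_0=0$. Suppose that the lines $v_p$ are given for $i$, and let $N=2^i$. Put $\eta=1$ if $i$ is even (the fold takes minima) and $\eta=-1$ if $i$ is odd (the fold takes maxima). Write $w_{p,-1}$ and $w_{p,+1}$ for the weights of the edges $p$ and $p+N$ of $H_{i+1}$. For $\delta>0$ and $\varepsilon=\pm1$ define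
\[
w_{p,\varepsilon}(\lambda)=\varepsilon\lambda+\delta^2\,v_p\Big(\frac{\lambda+\eta\varepsilon}{\delta}\Big)=\varepsilon\lambda+\delta\sigma_p(\lambda+\eta\varepsilon)+\delta^2\tau_p ,
\]
and let $F(\lambda)=\beta_{i+1}(w(\lambda))$. For each $\varepsilon$ this is the old family of lines, shrunk by the factor $\delta$ in time and $\delta^2$ in value, centered at time $-\eta\varepsilon$, and tilted by $\varepsilon\lambda$. The center is on the side where the fold selects that family. The two scales are different on purpose: at time $0$, one unit away from both centers, the lines of a family are spread out by the terms $\pm\delta\sigma_p$, against which the intercepts $\delta^2\tau_p$ are negligible. So in the middle window only the slopes matter. (For $i=1$ we have $v_0=-\lambda$, $v_1=\lambda$, and $\delta=\frac12$ gives half of the weights in Section~\ref{sec:example}.)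

\emph{Slopes.} The slope of $w_{p,\varepsilon}$ is $\varepsilon+\delta\sigma_p$. It increases strictly with $p$ for fixed $\varepsilon$, and $-1+\delta\sigma_{N-1}<1+\delta\sigma_0$ for small $\delta$. The edges with $\varepsilon=-1$ have the numbers below $N$, so the slopes increase strictly with the edge number.

\emph{Side windows.} Choose $\rho>0$ such that all breakpoints of $F_i$ lie in $(-\rho,\rho)$. Fix $\varepsilon=\pm1$ and let $\lambda=-\eta\varepsilon+\delta x$ with $|x|<\rho$. Then
\[
\begin{aligned}
w_{p,\varepsilon}(\lambda)&=-\eta+\varepsilon\delta x+\delta^2v_p(x),\\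
w_{p,-\varepsilon}(\lambda)&=\eta-\varepsilon\delta x+\delta\sigma_p(\delta x-2\eta\varepsilon)+\delta^2\tau_p .
\end{aligned}
\]
For small $\delta$, the first value is within $\frac12$ of $-\eta$ and the second within $\frac12$ of $\eta$, for all $p$ and all $|x|<\rho$. If $\eta=1$, the first value is the smaller one and the fold takes the minimum; if $\eta=-1$, it is the larger one and the fold takes the maximum. In both cases $w^\downarrow_p(\lambda)=w_{p,\varepsilon}(\lambda)$, so Lemma~\ref{lem:fold}(a) and \eqref{eq:basic} give
\[
F(-\eta\varepsilon+\delta x)=-\eta+\varepsilon\delta x+\delta^2F_i(x)\qquad(|x|<\rho).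
\]
Each of the windows $|\lambda-1|<\delta\rho$ and $|\lambda+1|<\delta\rho$ therefore contains at least $t_i$ breakpoints of $F$.

\emph{Middle window.} Let $\lambda=\delta\mu$. Then $\delta^{-1}w_{p,\varepsilon}(\delta\mu)=\varepsilon(\mu+\eta\sigma_p)+\delta v_p(\mu)$. By \eqref{eq:basic}, the function $\Phi_\delta(\mu)=\delta^{-1}F(\delta\mu)$ differs by at most $\delta\max_p|v_p(\mu)|$ from the value $\Phi(\mu)$ of $\beta_{i+1}$ at the weights $\varepsilon(\mu+\eta\sigma_p)$. So $\Phi_\delta\to\Phi$ pointwise. We compute $\Phi$ by Lemma~\ref{lem:fold}(a) and \eqref{eq:dual}, with $\Psi$ as in Lemma~\ref{lem:zigzag}. If $i$ is even, the fold gives $\min_\varepsilon\varepsilon(\mu+\sigma_p)=-|\mu+\sigma_p|$, and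
\[
\Phi(\mu)=\max_{X\text{ cutting}}\ \min_{p\in X}\big(-|\mu+\sigma_p|\big)=-\min_{X\text{ cutting}}\ \max_{p\in X}|(-\mu)-\sigma_p|=-\Psi(-\mu).
\]
If $i$ is odd, the fold gives $\max_\varepsilon\varepsilon(\mu-\sigma_p)=|\mu-\sigma_p|$, and
\[
\Phi(\mu)=\min_{X\text{ connecting}}\ \max_{p\in X}|\mu-\sigma_p|=\Psi(\mu).
\]
In both cases $\Phi$ has at least $\frac{4N-(-1)^i}{3}$ breakpoints. Choose $\rho'>0$ such that all breakpoints of $\Phi$ lie in $(-\rho',\rho')$. By Lemma~\ref{lem:limit}, for small $\delta$ the window $|\lambda|<\delta\rho'$ contains at least that many breakpoints of $F$.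

\emph{Count.} The numbers $\rho,\rho'$ do not depend on $\delta$, and the three windows are disjoint once $\delta(\rho+\rho')<1$. For small $\delta$, the number of breakpoints of $F$ is thus at least
\[
2t_i+\frac{4\cdot 2^i-(-1)^i}{3}=\frac{(12i-2)2^i+2(-1)^i+12\cdot2^i-3(-1)^i}9=\frac{(6i+5)2^{i+1}+(-1)^{i+1}}9=t_{i+1}.
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Take $H_{2k}$, whose properties were established in Section~\ref{sec:graphs}, with the lines of Proposition~\ref{prop:rec} for $i=2k$. Then $B=F_{2k}$ has at least $t_{2k}=\frac{(12k-1)4^k+1}{9}=\frac43kN-\frac{N-1}9$ breakpoints, and $2k=\log_2N$.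
\end{proof}

\begin{remark}
The alternation of the two doublings is essential. If every doubling is in series, $H_i$ is a path and has at most $2^i-1$ breakpoints. In terms of the proof, the only connecting set is then the whole edge set, the function $\Psi$ has a single breakpoint, and the recursion becomes $t_{i+1}=2t_i+1$.
\end{remark}

\section{Many copies in one graph}\label{sec:dense}

The graph $H_{2k}$ has fewer than $\frac32$ edges per vertex, while Theorem~\ref{thm:main} allows $m$ to be as large as $\binom n2$. We therefore take a small graph $H=H_{2k}$ with $N=4^k\le\sqrt n$ edges, for which $k$ is still of order $\log n$, and place about $m/N$ copies of it on $n$ vertices. The copies must share vertices, and this raises two difficulties. They must be edge-disjoint, so that each can have its own weights; and paths that switch from one copy to another at a shared vertex must be made useless. We deal with the second difficulty first, by giving each copy a time window in which all other copies are too heavy.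

From now on the terminals of $H$ are called $a$ and $b$, and $s,t$ are the terminals of the large graph. We cannot let all copies have the terminals $s$ and $t$: edge-disjoint copies through $s$ number at most $n-1$, while $m/N$ is at least of order $n^{3/2}$ when $m=\binom n2$. Instead, $s$ and $t$ are joined by light edges to the terminals of the copies.

\begin{lemma}[Time sharing]\label{lem:time}
Let $H$ be a connected graph with terminals $a\neq b$ and linear edge weights $v_e$ whose $a$--$b$ bottleneck function $B_H$ has at least $T$ breakpoints. Let $G$ be a simple connected graph with vertices $s\ne t$ and disjoint vertex sets $V_a,V_b\subseteq V(G)\setminus\{s,t\}$, such that $s$ is adjacent to all of $V_a$ and $t$ to all of $V_b$. Suppose that $G-\{s,t\}$ contains pairwise edge-disjoint subgraphs $H^1,\dots,H^r$ isomorphic to $H$, where $H^j$ meets $V_a$ only in its terminal $a_j$ and $V_b$ only in its terminal $b_j$. Then $G$ has linear edge weights for which the $s$--$t$ bottleneck function $B$ has at least $rT$ breakpoints.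
\end{lemma}

\begin{proof}
Call the edges from $s$ to $V_a$ and from $t$ to $V_b$ \emph{links}, and call an edge \emph{extra} if it is neither a link nor an edge of a copy $H^j$. No link lies in a copy. Write $v_e(\lambda)=\sigma_e\lambda+\tau_e$, $\Sigma=\max_e|\sigma_e|$, $\tau=\max_e|\tau_e|$, and choose $\rho>0$ such that all breakpoints of $B_H$ lie in $(-\rho,\rho)$.

Adding one line to all weights of a copy adds that line to its bottleneck function and keeps its breakpoints. We want lines $L_1,\dots,L_r$ such that $L_j$ is by far the lowest near a time $c_j$. Tangents to the parabola $-\lambda^2$ serve: the tangent at $c_j$ is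
\[
L_j(\lambda)=-2c_j\lambda+c_j^2=-\lambda^2+(\lambda-c_j)^2 ,
\]
so its height above the parabola grows quadratically with the distance from $c_j$, and this outweighs the linear terms $v_e$. Choose $K>2\rho$ such that $x^2-\Sigma x-\tau>\rho^2+\Sigma\rho+\tau$ for all $x\ge K-\rho$, and put $c_j=Kj$. The \emph{windows} $I_j=(c_j-\rho,c_j+\rho)$ are disjoint. Give the edge of $H^j$ that corresponds to $e$ the weight $W_{j,e}(\lambda)=L_j(\lambda)+v_e(\lambda-c_j)$; this is well defined because the copies are edge-disjoint. For $\lambda\in I_j$ and $j'\ne j$, the number $x=|\lambda-c_{j'}|$ is at least $K-\rho$, so for all edges $e,e'$ of $H$,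
\[
W_{j,e}(\lambda)\le-\lambda^2+\rho^2+\Sigma\rho+\tau<-\lambda^2+x^2-\Sigma x-\tau\le W_{j',e'}(\lambda).
\]
Choose $\Gamma$ larger than $|W_{j,e}(\lambda)|$ for all $j,e$ and all $\lambda\in[c_1-\rho,c_r+\rho]$. Give the links the constant weight $-\Gamma$ and the extra edges the constant weight $\Gamma$. In the window $I_j$, the links are lighter than all edges of $H^j$, and all remaining edges are heavier.

Fix $\lambda\in I_j$, and let $\theta=L_j(\lambda)+B_H(\lambda-c_j)$ be the $a_j$--$b_j$ bottleneck value of $H^j$; it is the weight of some edge of $H^j$. We claim that $B(\lambda)=\theta$. The path formed by the link $sa_j$, an optimal $a_j$--$b_j$ path in $H^j$ and the link $b_jt$ has maximum weight $\theta$, so $B(\lambda)\le\theta$. Conversely, let $P$ be an $s$--$t$ path. If $P$ uses an extra edge or an edge of another copy, its maximum weight exceeds $\theta$. Otherwise $P$ lies in the graph formed by the links and $H^j$. In this graph the neighbors of $s$ are the vertices of $V_a$, and all of them except $a_j$ have degree one, because $H^j$ meets $V_a$ only in $a_j$. So $P$ begins with $sa_j$, and for the same reason with $V_b$ in place of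 $V_a$ it ends with $b_jt$. The part of $P$ in between avoids $s$ and $t$, hence uses no link, and is an $a_j$--$b_j$ path in $H^j$. Its maximum weight is at least $\theta$.

Thus $B(\lambda)=L_j(\lambda)+B_H(\lambda-c_j)$ on $I_j$, and each of the $r$ windows contains at least $T$ breakpoints.
\end{proof}

The hypothesis that $H^j$ meets $V_a$ and $V_b$ only in its terminals cannot be dropped from this argument: a link from $s$ to an inner vertex of $H^j$ would let a path skip part of the copy. In the packing we therefore reserve separate vertex classes for the two terminals. The copies will be translates of one labeled copy in a cyclic group, chosen so that the sum of the two ends of an edge, reduced modulo a number $M$, is the same in all translates and identifies the edge of $H$.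

\begin{lemma}[Packing]\label{lem:pack}
Let $k\ge1$, $N=4^k$, $M=3N$, and let $q$ be a positive multiple of $M$. Let $V_a,V_b,V_U,V_Y$ be disjoint sets of $q$ vertices each. The complete graph on their union contains $q^2/M$ pairwise edge-disjoint copies of $H=H_{2k}$, each of which meets $V_a$ only in its terminal $a$ and $V_b$ only in its terminal $b$.
\end{lemma}

\begin{proof}
Let $Y$ be the set of the $N/2$ vertices of $H$ created in the last doubling, and let $U$ be the set of all other vertices except $a$ and $b$. Every edge of $H$ joins $Y$ to $U\cup\{a,b\}$, every $y\in Y$ has exactly two neighbors, and $|U|\le N$.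

\emph{Labels.} Choose an injection $\varphi:U\to\{0,\dots,M-1\}$. We choose an injection $\psi:Y\to\{0,\dots,M-1\}$ such that the sums $\varphi(u)+\psi(y)$, over all edges $uy$ with $u\in U$, are pairwise distinct modulo $M$. Treat the vertices $y$ one at a time. Injectivity forbids fewer than $N/2$ values of $\psi(y)$. There are fewer than $N$ earlier sums and at most two neighbors $u\in U$ of $y$, so avoiding the earlier sums forbids fewer than $2N$ values. Fewer than $3N=M$ values are forbidden, so a choice remains. If $y$ has two neighbors in $U$, its own two sums differ because $\varphi$ is injective.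

\emph{Translates.} Identify each of the four vertex classes with $\mathbb Z_q$. Since $M$ divides $q$, reduction modulo $M$ is defined on $\mathbb Z_q$, and $\Lambda=\{(d,c)\in\mathbb Z_q^2: d+c\equiv0\pmod M\}$ has $q\cdot q/M$ elements. For $(d,c)\in\Lambda$, place a copy of $H$ by
\[
a\mapsto d\in V_a,\qquad b\mapsto d\in V_b,\qquad u\mapsto\varphi(u)+d\in V_U,\qquad y\mapsto\psi(y)+c\in V_Y .
\]
This map is injective because $\varphi$ and $\psi$ are injective modulo $M$, and only $a$ goes to $V_a$ and only $b$ to $V_b$.

\emph{Edge-disjointness.} We show that an edge $xz$ with $z\in V_Y$ of the copy $(d,c)$ determines $(d,c)$. If $x\in V_U$, the edge is the image of an edge $uy$ with $u\in U$, and $x+z\equiv\varphi(u)+\psi(y)\pmod M$ because $d+c\equiv0$. This residue determines $uy$, and then $d=x-\varphi(u)$ and $c=z-\psi(y)$ in $\mathbb Z_q$. If $x\in V_a$ or $x\in V_b$, the edge is the image of an edge $ay$ or $by$, and $x+z\equiv\psi(y)\pmod M$ determines $y$; then $d=x$ and $c=z-\psi(y)$.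
\end{proof}

The copies in Lemma~\ref{lem:pack} have $q^2/3$ edges in total on $4q$ vertices, a constant fraction of all pairs. It remains to choose the parameters; we make no attempt to optimize the constant.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge2^{10}$ and $2n-3\le m\le\binom n2$. Put $k=\lfloor\frac14\log_2n\rfloor\ge2$, $N=4^k\le\sqrt n$ and $M=3N$. By Theorem~\ref{thm:sparse}, $H=H_{2k}$ has weights with at least $\frac43kN-\frac{N-1}{9}\ge kN$ breakpoints, where we used $\frac k3\ge\frac19$.

\emph{The graph.} Let $q=M\lfloor\frac{n-2}{4M}\rfloor$, so that $4q+2\le n$. Since $\sqrt n\ge32$, we have $n-24\sqrt n\ge8\sqrt n\ge2$, hence $M\le3\sqrt n\le\frac{n-2}8$ and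
\[
q>\frac{n-2}4-M\ge\frac{n-2}8 .
\]
Among $n$ vertices choose $s$, $t$ and four disjoint classes $V_a,V_b,V_U,V_Y$ of size $q$. Take
\[
r=\min\Big\{\frac{q^2}M,\ \Big\lfloor\frac{m-(n-1)-2q}N\Big\rfloor\Big\}
\]
of the copies given by Lemma~\ref{lem:pack}; we show below that $r>0$. Add the $2q$ edges from $s$ to $V_a$ and from $t$ to $V_b$, and then at most $n-1$ edges that make the graph connected. The graph is simple and has at most $rN+2q+(n-1)\le m$ edges. Since $m\le\binom n2$, we can join nonadjacent pairs until there are exactly $m$ edges. Lemma~\ref{lem:time} applies with $T=kN$ and gives $f(n,m)\ge r\,kN$.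

\emph{The number of copies.} We claim that $r\ge\frac{m}{192N}$. For the first term of the minimum, $(n-2)^2\ge\binom n2$ because $2(n-2)^2-n(n-1)=n^2-7n+8>0$; hence
\[
\frac{q^2}M\ge\frac{(n-2)^2}{64\cdot3N}\ge\frac{\binom n2}{192N}\ge\frac m{192N}.
\]
For the second term we use the hypothesis $m\ge 2n-3$, which ensures that the links and the connecting edges take up only about three quarters of the $m$ edges. From $2q\le\frac{n-2}2$ and $n\le\frac{m+3}2$ we get $(n-1)+2q\le\frac{3n-4}2\le\frac{3m+1}4$, so the second term is at least $\frac{m-1}{4N}-1=\frac1N\big(\frac{m-1}4-N\big)$. Since $m\ge n\ge2^{10}$ and $N\le\sqrt n\le\frac n{32}\le\frac m{32}$,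
\[
\frac{m-1}4-N\ \ge\ \frac{48m-6m}{192}-\frac14\ \ge\ \frac m{192}.
\]
This proves the claim, and $f(n,m)\ge r\,kN\ge\frac{km}{192}$. Finally, $\log_2n\ge10$ gives $k\ge\frac14\log_2n-1\ge\frac3{20}\log_2n$, and therefore
\[
f(n,m)\ \ge\ \frac{3}{20\cdot192}\,m\log_2n=\frac1{1280}\,m\log_2n .
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{Eppstein}
David Eppstein, \emph{A Stronger Lower Bound on Parametric Minimum Spanning Trees}, arXiv:2105.05371 (2021).
\end{thebibliography}
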